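
\newtheorem{theorem}{Theorem}[section]
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{corollary}[theorem]{Corollary}
\theoremstyle{definition}
\newtheorem{example}[theorem]{Example}
\newtheorem{remark}[theorem]{Remark}
\numberwithin{equation}{section}

\title{The enhanced Reeder conjecture:\\ a counterexample for $SU(3)$ and the answer in type $A$}


\begin{abstract}
For a compact connected Lie group $G$ and a small representation $M$, the enhanced Reeder conjecture identifies $(\wedge\mathfrak g^*\otimes M)^G$, as a graded module over the exterior algebra $(\wedge\mathfrak g^*)^G\cong H^*(G)$, with a module built from the coinvariant algebra, the exterior algebra on the dual of the Cartan subalgebra, and the Weyl group action on the zero weight space $M^T$. We show that this is false for $G=SU(3)$ and $M=\mathrm{Sym}^3(\mathbb C^3)$, whatever identification of the two exterior algebras is used. For $SU(n)$ we then describe $(\wedge\mathfrak g^*\otimes M)^G$, for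 irreducible small $M$ with $M^T\ne0$ and up to duality, as a Clifford deformation of the conjectured module, and we decide which of these $M$ satisfy the conjectured statement after a scaling of the generators: those with highest weight $0$ or $\omega_a+\omega_{n-a}$. Finally we show that the scaling matters.
\end{abstract}

\section{The question and the results}

\subsection{The conjecture}
All vector spaces are over $\mathbb C$. Let $G$ be a compact connected Lie group with complexified Lie algebra $\mathfrak g$, let $T\subset G$ be a maximal torus with complexified Lie algebra $\mathfrak h$, and let $W=N_G(T)/T$. Let $S=S(\mathfrak h^*)$, let $S^W_+\subset S$ be the ideal generated by the $W$-invariants of positive degree, and let $S/S^W_+$ be the coinvariant algebra. By results of Borel, Cartan and Leray,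
\begin{equation}\label{star}
(\wedge\mathfrak g^*)^G\cong H^*(G)\cong\bigl(H^*(G/T)\otimes H^*(T)\bigr)^W\cong\bigl(S/S^W_+\otimes\wedge\mathfrak h^*\bigr)^W .
\end{equation}
Both ends are exterior algebras on generators $P_1,\dots,P_\ell$ with $P_i$ of degree $2e_i+1$, where the $e_i$ are the exponents. Degrees match if (polynomial degree $j$)$\,\otimes\wedge^p\mathfrak h^*$ is given degree $2j+p$; we always use this grading on the right.

Now let $M$ be a finite-dimensional representation of $G$, and let $M^T$ be its zero weight space, a representation of $W$. Put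
\[
L(M)=(\wedge\mathfrak g^*\otimes M)^G,\qquad R(M)=\bigl(S/S^W_+\otimes\wedge\mathfrak h^*\otimes M^T\bigr)^W .
\]
The left end of \eqref{star} acts on $L(M)$ by multiplication in the first factor, the right end acts on $R(M)$ by multiplication in the first two factors. For trivial $M$, \eqref{star} says $L(M)\cong R(M)$ as modules. How far does this extend?

Not to all $M$. Let $G=SU(2)$ and $M=\mathrm{Sym}^4(\mathbb C^2)$. As $\wedge\mathfrak{sl}_2^*$ consists of two trivial and two adjoint representations, $L(M)=0$. But $W$ acts trivially on $M^T=\mathbb C\,e_1^2e_2^2$, so $R(M)\cong R(\mathbb C)\ne0$. One restricts to \emph{small} representations, those for which $M_{2\alpha}=0$ for all roots $\alpha$. For $SU(2)$ the irreducible small $M$ with $M^T\ne 0$ are the trivial and the adjoint one. For the adjoint one, $L(M)$ has one-dimensional parts in degrees $1$ and $2$; with $S/S^W_+=\mathbb C\oplus\mathbb Cx$ and $\wedge\mathfrak h^*=\mathbb C\oplus\mathbb Cy$, where $W$ changes the signs of $x$, $y$ and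 $M^T$, the space $R(M)$ is spanned by $y$ and $x$ (tensored with a generator of $M^T$), also in degrees $1$ and $2$; the generator of degree $3$ acts by $0$ on both sides. So the analogue of \eqref{star} holds. The following question is posed by Reiner and Shepler \cite{RS}.

\medskip
\noindent\textbf{Enhanced Reeder conjecture.} \emph{For small $M$ there is a degree-preserving isomorphism $L(M)\cong R(M)$ of modules over the exterior algebra in \eqref{star}.}

\medskip
It is false.

\begin{theorem}\label{thm:counter}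
Let $G=SU(3)$ and $M=\mathrm{Sym}^3(\mathbb C^3)$. Then $M$ is small. Multiplication by the generator $P_1$ of degree $3$ is nonzero on $L^2(M)$, while every element of degree $3$ of $(S/S^W_+\otimes\wedge\mathfrak h^*)^W$ acts by $0$ on $R^2(M)$. Hence for no graded ring isomorphism in \eqref{star} is there a degree-preserving isomorphism of modules $L(M)\cong R(M)$.
\end{theorem}

The proof is short and occupies Section~\ref{sec:counter}. The idea is this. The module $R(M)$ has a second grading, by form degree, which every element of degree $3$ raises by $1$. Here $M^T$ is the sign representation, and this forces $R^2(M)$ into form degree $2$, the largest possible one, so that every such element kills it. The module $L(M)$ has no second grading that would force the same, and a direct evaluation shows that $P_1$ does not kill $L^2(M)$. The rest of the paper finds, for $SU(n)$, what replaces the exterior algebra $\wedge\mathfrak h^*$ and when the difference can be undone.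

\subsection{Type $A$}\label{ssec:typeA}
Let $n\ge2$, $V=\mathbb C^n$, $W=S_n$. It is convenient to work with $U(n)$ and $\mathfrak g=\mathfrak{gl}_n$; Lemma~\ref{lem:USU} shows that nothing is lost.

\emph{The two sides.} Let $\xi_{ab}\in\mathfrak{gl}_n^*$ be the coordinate functions and let $\Xi=(\xi_{ab})$ be the generic matrix with entries in $\wedge\mathfrak{gl}_n^*$. Put
\[
P_k=\operatorname{tr}(\Xi^{2k+1})\in(\wedge^{2k+1}\mathfrak{gl}_n^*)^G,
\]
and let $\Lambda=\wedge(P_0,\dots,P_{n-1})$ be the exterior algebra on generators with these names and degrees. It acts on $L(M)$ by multiplication with the elements $P_k$. On the other side let $x_1,\dots,x_n$ be the coordinates on $\mathfrak h=\mathbb C^n$, let $p_k=\sum_ix_i^k$, and let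
\[
C=\mathbb C[x_1,\dots,x_n]/(p_1,\dots,p_n)
\]
be the coinvariant algebra; $p_k=0$ in $C$ for all $k\ge1$. Let $E$ be the copy of $\mathfrak h^*$ used in the exterior factor, with basis $y_1,\dots,y_n$, and put $v_k=\sum_ix_i^ky_i$. Then $R(M)=(C\otimes\wedge E\otimes M^T)^W$, and $(C\otimes\wedge E)^W$ is the exterior algebra on $v_0,\dots,v_{n-1}$ (Lemma~\ref{lem:solomon} with $a=0$).

The isomorphism \eqref{star} induced by the topological map $G/T\times T\to G$ is $P_k\mapsto c_kv_k$ with certain $c_k\in\mathbb C^\times$ (Proposition~\ref{prop:top}). Since the $v_k$ are free generators of the right end of \eqref{star}, the $P_k$ are free generators of the left end, that is, $(\wedge\mathfrak{gl}_n^*)^G=\Lambda$. For any $c=(c_k)$ with $c_k\in\mathbb C^\times$ let $R(M)^c$ be $R(M)$ with $P_k$ acting by $c_kv_k\wedge$. If \eqref{star} is $P_k\mapsto c_kv_k$, then the conjecture for $M$ reads $L(M)\cong R(M)^c$. For $SU(n)$ one omits the index $0$; see Lemma~\ref{lem:USU}.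

\emph{The deformation.} For $s\in\mathbb C$ let $\mathcal A_s$ be the Clifford algebra over $C$ generated by $y_1,\dots,y_n$ with
\[
y_iy_j+y_jy_i=0\ (i\neq j),\qquad y_i^2=s\,x_i .
\]
It is $C$-free on the monomials $y_I=y_{i_1}\cdots y_{i_p}$, $I=\{i_1<\dots<i_p\}$, it is graded by $\deg x_i=2$, $\deg y_i=1$, and $W$ permutes the indices. Let $\Lambda$ act by
\begin{equation}\label{action}
P_k\cdot a=(-1)^{|a|}a\,v_k .
\end{equation}
This is an action: $P_kP_l+P_lP_k$ acts by $a\mapsto-a(v_lv_k+v_kv_l)=-2s\,p_{k+l+1}a=0$. For a $W$-module $\chi$ let $N_s(\chi)=(\mathcal A_s\otimes\chi)^W$. As $\mathcal A_0=C\otimes\wedge E$ and $(-1)^{|a|}av_k=v_k\wedge a$ there, $N_0(M^T)=R(M)$ with $P_k$ acting as $v_k\wedge$.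

\emph{The representations.} By Lemma~\ref{lem:small}, the irreducible small representations of $SU(n)$ with $M^T\neq0$ are, up to duality, $M_\lambda=V_\lambda\otimes\det^{-1}$ for partitions $\lambda\vdash n$, where $V_\lambda$ has highest weight $\lambda$. If $M$ is irreducible with $M^T=0$, then $L(M)=R(M)=0$.

\begin{theorem}\label{thm:clifford}
$L(M_\lambda)\cong N_1(M_\lambda^T)$ as graded $\Lambda$-modules, for $U(n)$. Hence $L(M_\lambda)$ has an increasing filtration $F_p$ with $P_kF_p\subset F_{p+1}$ whose associated graded module is isomorphic to $R(M_\lambda)$, compatibly with degrees and with $P_k\leftrightarrow v_k$. In particular $L(M_\lambda)$ and $R(M_\lambda)$ have the same graded dimension.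
\end{theorem}

\begin{theorem}\label{thm:positive}
If $\lambda_1\le2$, that is, if the highest weight of $M_\lambda$ is $0$ or $\omega_a+\omega_{n-a}$, then $L(M_\lambda)\cong R(M_\lambda)$ as graded modules, with $P_k\leftrightarrow v_k$.
\end{theorem}

\begin{theorem}\label{thm:negative}
If $\lambda_1\ge3$, then for every $c$ there is no isomorphism of graded modules $L(M_\lambda)\cong R(M_\lambda)^c$. The same holds for $M_\lambda^*$.
\end{theorem}

Theorems \ref{thm:positive} and \ref{thm:negative} hold for $U(n)$ and, equivalently, for $SU(n)$.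

\begin{corollary}\label{cor:class}
Let $M$ be an irreducible small representation of $SU(n)$ with $M^T\ne0$. The following are equivalent.
\begin{enumerate}
\item[(i)] $L(M)\cong R(M)^c$ for some scaling $c$.
\item[(ii)] The highest weight of $M$ is $0$ or $\omega_a+\omega_{n-a}$ for some $a$.
\item[(iii)] No weight $\pm(2\varepsilon_i-\varepsilon_j-\varepsilon_k)$ with $i,j,k$ distinct occurs in $M$.
\end{enumerate}
\end{corollary}

The scaling cannot be chosen at will. In Section~\ref{sec:norm} we show that for the adjoint representation of $SU(n)$, $n\ge4$, one has $L(\mathfrak g)\cong R(\mathfrak g)^c$ if and only if $c$ is a geometric progression, and that the topological isomorphism does not give one.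

\emph{Plan.} Section~\ref{sec:prelim} collects reductions and works out by hand the case $n=2$ and one case with $n=3$. Section~\ref{sec:clifford} proves Theorem~\ref{thm:clifford}. Given it, one compares $N_1$ with $N_0$. Section~\ref{sec:positive} trivializes the deformation for $\lambda_1\le2$ with an alternating form; Section~\ref{sec:negative} shows that for $\lambda_1\ge3$ it is obstructed to first order.

\section{The counterexample}\label{sec:counter}

\begin{proof}[Proof of Theorem~\ref{thm:counter}]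
Let $V=\mathbb C^3$, $M=\mathrm{Sym}^3V$.

\emph{Smallness and $M^T$.} Modulo $\varepsilon_1+\varepsilon_2+\varepsilon_3=0$ the weights of $M$ are $3\varepsilon_i=2\varepsilon_i-\varepsilon_j-\varepsilon_k$, the roots $2\varepsilon_i+\varepsilon_j=\varepsilon_i-\varepsilon_k$, and $0$. No $2\varepsilon_i-2\varepsilon_j$ occurs, so $M$ is small. Here $M^T=\mathbb C\,e_1e_2e_3$. The element $e_1\mapsto e_2$, $e_2\mapsto-e_1$, $e_3\mapsto e_3$ of $N_G(T)$ represents a transposition and acts on $e_1e_2e_3$ by $-1$. So $M^T=\mathrm{sgn}$.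

\emph{Right side.} $S/S^W_+$ is $\mathbb C$ in polynomial degree $0$ and the irreducible two-dimensional module $\mathfrak h^*$ in polynomial degree $1$. Since $\mathfrak h^*\otimes\mathrm{sgn}$ is irreducible and nontrivial,
\[
R^2(M)=(\wedge^2\mathfrak h^*\otimes\mathrm{sgn})^W\oplus(\mathfrak h^*\otimes\mathrm{sgn})^W=(\wedge^2\mathfrak h^*\otimes\mathrm{sgn})^W .
\]
As $\wedge^3\mathfrak h^*=0$, the degree $3$ part of $(S/S^W_+\otimes\wedge\mathfrak h^*)^W$ lies in (polynomial degree $1$)$\,\otimes\wedge^1\mathfrak h^*$. Its product with $R^2(M)$ lies in (polynomial degree $1$)$\,\otimes\wedge^3\mathfrak h^*\otimes M^T=0$.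

\emph{Left side: an element of $L^2(M)$.} Let $\xi_{ab}\in\mathfrak g^*$ be the matrix entries and $w=\xi_{12}\wedge\xi_{13}\in\wedge^2\mathfrak g^*$. Under the trace form $\xi_{ab}$, for $a\ne b$, corresponds to $E_{ba}$, so $w$ corresponds to $E_{21}\wedge E_{31}$. Since
\[
[E_{32},E_{21}]=E_{31},\qquad[E_{21},E_{31}]=[E_{32},E_{31}]=0,
\]
this vector is killed by $E_{21}$, $E_{32}$ and $E_{31}$. Its weight is $\varepsilon_2+\varepsilon_3-2\varepsilon_1=-3\varepsilon_1$, the lowest weight of $\mathrm{Sym}^3V^*=M^*$. So there is a $G$-embedding $j:M^*\to\wedge^2\mathfrak g^*$ whose image contains $w$. It is an element $a$ of $L^2(M)=\mathrm{Hom}_G(M^*,\wedge^2\mathfrak g^*)$, and $P_1a$ is the map $m\mapsto P_1\wedge j(m)$.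

\emph{Left side: $P_1a\ne0$.} By \eqref{star} the space $(\wedge^3\mathfrak g^*)^G$ is one-dimensional, so up to a nonzero scalar $P_1(X,Y,Z)=\operatorname{tr}(X[Y,Z])$, which is a nonzero invariant alternating form. Evaluate $P_1\wedge w$ on $(E_{23},\,E_{32},\,E_{22}-E_{33},\,E_{12},\,E_{13})$. Among these five matrices $\xi_{12}$ is nonzero only on $E_{12}$ and $\xi_{13}$ only on $E_{13}$. So the value is a nonzero multiple of
\[
P_1(E_{23},E_{32},E_{22}-E_{33})=\operatorname{tr}\bigl(E_{23}\cdot 2E_{32}\bigr)=2 ,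
\]
because $[E_{32},E_{22}]=E_{32}$ and $[E_{32},E_{33}]=-E_{32}$. Hence $P_1\wedge w\neq0$ and $P_1a\ne0$.

\emph{Conclusion.} Let $\Phi$ be a graded ring isomorphism in \eqref{star} and $f:L(M)\to R(M)$ a degree-preserving isomorphism with $f(Pb)=\Phi(P)f(b)$. Then $\Phi(P_1)$ has degree $3$ and $f(a)\in R^2(M)$, so $f(P_1a)=\Phi(P_1)f(a)=0$, contradicting $P_1a\neq0$.
\end{proof}

\section{Type $A$: reductions and two small cases}\label{sec:prelim}

From now on the notation of Section~\ref{ssec:typeA} is in force. In $\wedge\mathfrak g^*\otimes\mathrm{End}(\cdot)$ the product is $(\alpha\otimes A)(\beta\otimes B)=\alpha\beta\otimes AB$, and $\Xi=\sum\xi_{ab}\otimes E_{ab}$. If $Z,Z'$ have odd entries, then $\operatorname{tr}(ZZ')=-\operatorname{tr}(Z'Z)$. With $Z=\Xi$ and $Z'=\Xi^{2k-1}$ this gives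
\begin{equation}\label{eventrace}
\operatorname{tr}(\Xi^{2k})=0\qquad(k\ge1).
\end{equation}

\subsection{Small representations of $SU(n)$}

\begin{lemma}\label{lem:small}
The irreducible small representations of $SU(n)$ with nonzero zero weight space are the $M_\lambda$, $\lambda\vdash n$, and their duals. If $M$ is irreducible and $M^T=0$, then $L(M)=R(M)=0$.
\end{lemma}

\begin{proof}
The weights of an irreducible representation with highest weight $\mu$ are the weights whose dominant conjugate is $\le\mu$ in the dominance order. So $0$ is a weight iff $\mu$ lies in the root lattice. If not, no weight of $M$ lies in the root lattice, while all weights of $\wedge\mathfrak g^*$ do; so $L(M)=0$, and $R(M)=0$ since $M^T=0$.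

Let $\mu$ be in the root lattice: $\mu_1\ge\dots\ge\mu_n$ are integers with sum $0$. The representation is not small iff $\mu\ge2\theta=(2,0,\dots,0,-2)$, that is, iff the partial sums $\mu_1+\dots+\mu_k$, $1\le k\le n-1$, are all $\ge2$. These partial sums are concave in $k$, so their minimum over $1,\dots,n-1$ is attained at an end, and the condition is $\mu_1\ge2$ and $-\mu_n\ge2$. So the representation is small iff $\mu_n\ge-1$ or $\mu_1\le1$. The condition $\mu_n\ge-1$ says that $\lambda=\mu+(1^n)$ is a partition of $n$, and then the representation is $M_\lambda$; the condition $\mu_1\le1$ is dual to it.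
\end{proof}

\subsection{From $SU(n)$ to $U(n)$}

The center of $U(n)$ acts trivially on $M_\lambda$. We indicate by a subscript for which group $L$ and $R$ are formed.

\begin{lemma}\label{lem:USU}
Let $M$ be a representation of $U(n)$ on which the center acts trivially, and let $c=(c_0,\dots,c_{n-1})$ with $c_k\in\mathbb C^\times$. Then $L_{U(n)}(M)\cong R_{U(n)}(M)^c$ as graded modules over $\wedge(P_0,\dots,P_{n-1})$ if and only if $L_{SU(n)}(M)\cong R_{SU(n)}(M)^{(c_1,\dots,c_{n-1})}$ as graded modules over $\wedge(P_1,\dots,P_{n-1})$.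
\end{lemma}

\begin{proof}
Regard $\mathfrak{sl}_n^*$ as the space of functionals on $\mathfrak{gl}_n$ vanishing on $I$; then $\mathfrak{gl}_n^*=\mathfrak{sl}_n^*\oplus\mathbb CP_0$ with $P_0=\sum_a\xi_{aa}$. Write $\Xi=\bar\Xi+\frac{P_0}nI$, where $\bar\Xi$ has entries in $\mathfrak{sl}_n^*$. Since $P_0\bar\Xi=-\bar\Xi P_0$ and $P_0^2=0$, we get $\Xi^2=\bar\Xi^2$, and for $k\ge1$, by \eqref{eventrace},
\[
P_k=\operatorname{tr}\bigl(\bar\Xi^{2k}(\bar\Xi+\tfrac{P_0}n)\bigr)=\operatorname{tr}(\bar\Xi^{2k+1})\in\wedge\mathfrak{sl}_n^* .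
\]
So $L_{U(n)}(M)=\wedge(P_0)\otimes L_{SU(n)}(M)$, with $P_k$, $k\ge1$, preserving the factor $L_{SU(n)}(M)$. On the other side $E=E_0\oplus\mathbb Cv_0$, where $E_0$ is spanned by the $y_i-v_0/n$ and is the copy of $\mathfrak h^*$ for $SU(n)$. The coinvariant algebra of $SU(n)$ is again $C$, because $p_1=0$ in $C$. As $\sum_ix_i^k=0$ in $C$, we have $v_k=\sum_ix_i^k(y_i-v_0/n)\in C\otimes E_0$ for $k\ge1$. So $R_{U(n)}(M)=\wedge(v_0)\otimes R_{SU(n)}(M)$ in the same sense.

Thus an isomorphism $f$ for $SU(n)$ extends to one for $U(n)$ by $P_0a\mapsto c_0v_0\wedge f(a)$, and an isomorphism for $U(n)$ induces one for $SU(n)$ on the quotients by the image of $P_0$.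
\end{proof}

\subsection{Duality}

\begin{lemma}\label{lem:dual}
Let $M$ be a representation of $U(n)$. Then $L(M)\cong R(M)^c$ if and only if $L(M^*)\cong R(M^*)^c$.
\end{lemma}

\begin{proof}
The automorphism $\kappa(X)=-X^t$ of $\mathfrak{gl}_n$ (on the group, $g\mapsto(g^t)^{-1}$) acts by $-1$ on $\mathfrak h$, so twisting $M$ by $\kappa$ gives a representation with the character of $M^*$, that is, $M^*$. Moreover $\alpha\otimes m\mapsto\kappa^*\alpha\otimes m$ is an isomorphism $L(M)\to L(M^*)$ carrying the action of $P_k$ to that of $\kappa^*P_k$. Here $\kappa^*\Xi=-\Xi^t$. Since the entries of $\Xi$ anticommute, $(\Xi^t)^2=-(\Xi^2)^t$; the entries of $\Xi^2$ commute, so $(\Xi^t)^{2k}=(-1)^k(\Xi^{2k})^t$ and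
\[
\kappa^*P_k=-\operatorname{tr}\bigl((\Xi^t)^{2k+1}\bigr)=(-1)^{k+1}\operatorname{tr}\bigl((\Xi^{2k})^t\,\Xi^t\bigr)=(-1)^{k+1}P_k .
\]
So $L(M^*)$ is $L(M)$ with $P_k$ replaced by $(-1)^{k+1}P_k$. On the other side $(M^*)^T$ is dual to $M^T$, hence isomorphic to it, because representations of $S_n$ are self-dual. The $W$-equivariant automorphism $x_i\mapsto-x_i$, $y_i\mapsto-y_i$ of $C\otimes\wedge E$ carries $v_k$ to $(-1)^{k+1}v_k$. So $R(M^*)^c$ is also $R(M)^c$ with $P_k$ replaced by $(-1)^{k+1}P_k$.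
\end{proof}

\subsection{The action in coordinates}

Identify $\mathcal A_s$ with $C\otimes\wedge E$ by means of the monomials $y_I$; this respects $W$, since permuting anticommuting factors produces the same signs for every $s$. Call the number $|I|$ the form degree; it has the parity of the total degree. If $j\notin I$, then $(-1)^{|I|}y_Iy_j=y_j\wedge y_I$. If $j$ is the $r$-th element of $I$, moving $y_j$ to the left past $|I|-r$ factors gives
\[
(-1)^{|I|}y_Iy_j=(-1)^{r}s\,x_j\,y_{I\setminus j}=-s\,x_j\,\iota_{y_j}y_I ,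
\]
where $\iota_{y_j}$ is the odd derivation with $\iota_{y_j}y_i=\delta_{ij}$. So \eqref{action} becomes
\begin{equation}\label{Pks}
P_k^{(s)}=v_k\wedge{}-s\,\iota_k,\qquad \iota_k=\sum_ix_i^{k+1}\iota_{y_i}.
\end{equation}
The deformation adds to $v_k\wedge$ a term which lowers the form degree by $1$.

\subsection{Two cases by hand}

\begin{example}[$n=2$: the deformation is trivial]\label{ex:two}
Here $C=\mathbb C[x]/(x^2)$ with $x_1=x$, $x_2=-x$, and $v_0=y_1+y_2$, $v_1=x(y_1-y_2)$. In $\mathcal A_1$,
\[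
P_0\cdot y_1=-y_1(y_1+y_2)=-x-y_1y_2,\qquad P_0\cdot y_2=-y_2(y_1+y_2)=x+y_1y_2 ,
\]
while $v_0\wedge y_1=-y_1\wedge y_2$ and $v_0\wedge y_2=y_1\wedge y_2$. So the identity on monomials is not $\Lambda$-linear, but the $C$-linear map $\Theta:\mathcal A_1\to\mathcal A_0$ fixing $1,y_1,y_2$ with
\[
\Theta(y_1y_2)=y_1\wedge y_2-x
\]
is. For $P_0$ on $y_1,y_2$ this follows from the formulas above. On $y_1y_2$ we have $P_0\cdot y_1y_2=y_1y_2y_1+y_1y_2^2=-x(y_2+y_1)$ and $v_0\wedge\Theta(y_1y_2)=-xv_0$. For $P_1$, since $x^2=0$: $P_1\cdot y_i=x\,y_1y_2\mapsto x\,y_1\wedge y_2=v_1\wedge y_i$ for $i=1,2$, and both $P_1\cdot y_1y_2$ and $v_1\wedge\Theta(y_1y_2)$ vanish. Finally $P_k\cdot1=v_k$ on both sides. Also $\Theta$ commutes with $W$: the transposition sends $y_1y_2$ to $-y_1y_2$ and $x$ to $-x$. So $N_1(\chi)\cong N_0(\chi)$ for both characters $\chi$ of $S_2$. Section~\ref{sec:positive} generalizes the correction term $-x$.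
\end{example}

\begin{example}[$n=3$, $\chi=\mathrm{sgn}$: the deformation is not trivial]\label{ex:three}
By Theorem~\ref{thm:clifford} and \eqref{zeroweight} below, this is the case $\lambda=(3)$, that is, $M=\mathrm{Sym}^3(\mathbb C^3)$ as in Theorem~\ref{thm:counter}. In degree $2$, the sign-isotypic part of $C\otimes\wedge E$ comes from $\wedge^2E$ and from the linear forms $C_1$. The latter contain no copy of $\mathrm{sgn}$, and the former contains one, spanned by $\eta=y_1y_2+y_2y_3+y_3y_1$. So $N_s^2(\mathrm{sgn})$ is one-dimensional. Now $v_1\wedge\eta=(x_1+x_2+x_3)\,y_1\wedge y_2\wedge y_3=0$, so by \eqref{Pks}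
\[
P_1^{(s)}\eta=-s\,\iota_1\eta=-s\bigl[(x_3^2-x_2^2)y_1+(x_1^2-x_3^2)y_2+(x_2^2-x_1^2)y_3\bigr].
\]
In $C$ one has $x_2^2+x_2x_3+x_3^2=0$ (see \eqref{Cfacts} below), so $x_3^2-x_2^2=-2x_2^2-x_2x_3$. This is nonzero, since $x_2^2,x_2x_3$ are part of a basis of $C$. So $P_1$ is zero on $N_0^2$ and nonzero on $N_1^2$. For $n=2$ the element $y_1y_2$ could be corrected by $x$; here there is no sign-isotypic element of polynomial degree $1$ and form degree $0$ with which to correct $\eta$.
\end{example}

\section{The Clifford model}\label{sec:clifford}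

In this section $G=U(n)$. To see all $M_\lambda$ at once we use tensor space. Let $T_n=V^{\otimes n}\otimes\det^{-1}$, and let
\[
\delta=\sum_{\pi\in S_n}\mathrm{sgn}(\pi)\,e_{\pi(1)}\otimes\dots\otimes e_{\pi(n)}\in T_n,
\]
a $G$-invariant vector. Let $\Xi_i\in\wedge\mathfrak g^*\otimes\mathrm{End}(V^{\otimes n})$ be $\Xi$ acting in the $i$-th tensor factor. Since $\Xi$ is $G$-invariant, so is $\Xi_i$. For $i\ne j$ we have $\Xi_i\Xi_j=-\Xi_j\Xi_i$: the matrices commute and the coefficients anticommute. But $\Xi_i^2$ has no reason to vanish. So the $\Xi_i$ behave like the $y_i$ of a Clifford algebra with $x_i=\Xi_i^2$, and this algebra acts on $\delta$. We show that it produces all invariants in $\wedge\mathfrak g^*\otimes T_n$ from $\delta$, and compare dimensions.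

\subsection{The map}

Let $\widetilde{\mathcal A}$ be the algebra generated by $y_1,\dots,y_n$ with $y_iy_j=-y_jy_i$ for $i\neq j$, and put $x_i=y_i^2$. The $x_i$ are central, $\widetilde{\mathcal A}$ is free over $\mathbb C[x_1,\dots,x_n]$ on the $y_I$, and $\mathcal A_1=\widetilde{\mathcal A}/(p_1,\dots,p_n)\widetilde{\mathcal A}$. Consider
\[
\widetilde{\mathcal A}\to(\wedge\mathfrak g^*\otimes T_n)^G,\qquad a\mapsto a(\Xi)\,\delta,\quad y_i\mapsto\Xi_i .
\]
For any $Z\in\wedge\mathfrak g^*\otimes\mathrm{End}V$, with $Z_i$ denoting $Z$ in the $i$-th factor,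
\begin{equation}\label{tracedelta}
\textstyle\sum_iZ_i\,\delta=\operatorname{tr}(Z)\,\delta ,
\end{equation}
because $\mathrm{End}V$ acts on the line $\wedge^nV$ by the trace. Since $\sum_i\Xi_i^{2k}$ is central in the algebra generated by the $\Xi_i$, \eqref{tracedelta} and \eqref{eventrace} give $\sum_i\Xi_i^{2k}\,a(\Xi)\delta=a(\Xi)\operatorname{tr}(\Xi^{2k})\delta=0$ for $k\ge1$. So the map factors through
\[
\theta:\mathcal A_1\to(\wedge\mathfrak g^*\otimes T_n)^G .
\]
It preserves degrees. For every $k\ge0$ the element $\operatorname{tr}(\Xi^{2k+1})$ is an odd scalar, so by \eqref{tracedelta}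
\begin{equation}\label{linear}
\textstyle\operatorname{tr}(\Xi^{2k+1})\,\theta(a)=(-1)^{|a|}a(\Xi)\sum_i\Xi_i^{2k+1}\delta=\theta\bigl((-1)^{|a|}a\sum_ix_i^ky_i\bigr).
\end{equation}
For $k\le n-1$ this says that $\theta$ is $\Lambda$-linear.

\subsection{$\theta$ is surjective}

The map $\mathrm{End}(V^{\otimes n})\to T_n$, $B\mapsto B\delta$, is equivariant and onto. By complete reducibility $(\wedge\mathfrak g^*\otimes\mathrm{End}(V^{\otimes n}))^G$ maps onto $(\wedge\mathfrak g^*\otimes T_n)^G$.

By the first fundamental theorem for $GL_n$, the multilinear invariant functions of matrices $Z_1,\dots,Z_m,B_1,\dots,B_n$ are spanned by products of traces of words in which each matrix occurs once. The trace pairing on $\mathrm{End}(V^{\otimes n})=(\mathrm{End}V)^{\otimes n}$ turns such a function into an equivariant multilinear map $\mathfrak g^m\to\mathrm{End}(V^{\otimes n})$. Traces that contain some $B$ have the form $\operatorname{tr}(w_{i_1}B_{i_1}w_{i_2}B_{i_2}\cdots)$ with words $w_i$ in the $Z$'s, and the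 product of these traces is $\operatorname{tr}\bigl(\pi\circ(w_1B_1\otimes\dots\otimes w_nB_n)\bigr)$ for a place permutation $\pi$. So the equivariant multilinear maps $\mathfrak g^m\to\mathrm{End}(V^{\otimes n})$ are spanned by
\[
(Z_1,\dots,Z_m)\mapsto\prod_q\operatorname{tr}(u_q)\cdot\pi\circ(w_1\otimes\dots\otimes w_n),
\]
where the $u_q$ are nonempty words, the $w_i$ are words, and each $Z_r$ is used once.

An invariant in $\wedge^m\mathfrak g^*\otimes\mathrm{End}(V^{\otimes n})$ is a combination of antisymmetrizations of such maps. Renumbering the $Z$'s only changes the sign of the antisymmetrization, so we may let them occur in their natural order when $u_1,u_2,\dots,w_1,\dots,w_n$ are read one after the other. Up to a nonzero scalar, the antisymmetrization is then obtained by substituting $\Xi$ for each $Z_r$. Hence $(\wedge\mathfrak g^*\otimes T_n)^G$ is spanned by the elements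
\[
\prod_q\operatorname{tr}(\Xi^{l_q})\cdot\pi\,\Xi_1^{a_1}\cdots\Xi_n^{a_n}\delta ,\qquad l_q\ge1.
\]
Since $\pi\Xi_i\pi^{-1}=\Xi_{\pi(i)}$ and $\pi\delta=\mathrm{sgn}(\pi)\delta$, the factor after the traces lies in $\mathrm{im}\,\theta$. Traces with even $l_q$ vanish by \eqref{eventrace}, and those with odd $l_q$ preserve $\mathrm{im}\,\theta$ by \eqref{linear}. So $\theta$ is onto.

\subsection{The dimensions agree}

Since $\dim C=n!$, we have $\dim\mathcal A_1=2^nn!$. The dimension of the target is where smallness enters. Let $z_1,\dots,z_n$ be the coordinates on $T$. The character of $\wedge\mathfrak g^*$ is $\prod_{i,j}(1+z_i/z_j)=2^n\prod_{i\ne j}(1+z_i/z_j)$. By Weyl's integration formula, with $\mathrm{CT}$ denoting the constant term,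
\begin{align*}
\dim(\wedge\mathfrak g^*\otimes T_n)^G
&=\frac{2^n}{n!}\,\mathrm{CT}\Bigl(\mathrm{ch}(T_n)\prod_{i\ne j}(1+z_i/z_j)(1-z_i/z_j)\Bigr)\\
&=\frac{2^n}{n!}\,\mathrm{CT}\Bigl(\mathrm{ch}(T_n)\prod_{i<j}(z_i^2-z_j^2)(z_i^{-2}-z_j^{-2})\Bigr).
\end{align*}
The product over $i<j$ is $\sum_{w,w'\in S_n}\mathrm{sgn}(ww')\,z^{2(wr-w'r)}$ with $r=(n-1,\dots,1,0)$, by Vandermonde. So a constant term arises only from weights of $T_n$ of the form $2\nu$ with $\nu=w'r-wr\in\mathbb Z^n$, $\sum\nu_i=0$. But the weights of $T_n$ have all entries $\ge-1$. Hence $\nu_i\ge0$ for all $i$, so $\nu=0$ and $w=w'$. The constant term is therefore $n!\cdot\dim T_n^T$. Here $T_n^T$ is spanned by the $e_{\pi(1)}\otimes\dots\otimes e_{\pi(n)}$, so $\dim T_n^T=n!$, and the target of $\theta$ has dimension $2^nn!$. So $\theta$ is an isomorphism.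

\subsection{Isotypic parts and the filtration}

\begin{proof}[End of the proof of Theorem~\ref{thm:clifford}]
For place permutations, $\pi\,\theta(a)=\mathrm{sgn}(\pi)\theta(\pi a)$. Let $\mathrm{Sp}_\lambda$ be the irreducible $S_n$-module attached to $\lambda$, with $\mathrm{Sp}_{(n)}$ trivial. By Schur--Weyl duality $V^{\otimes n}=\bigoplus_\lambda V_\lambda\otimes\mathrm{Sp}_\lambda$, so, using that $\mathrm{Sp}_\lambda$ is self-dual,
\[
L(M_\lambda)=\mathrm{Hom}_{S_n}\bigl(\mathrm{Sp}_\lambda,(\wedge\mathfrak g^*\otimes T_n)^G\bigr)\cong\mathrm{Hom}_{S_n}(\mathrm{Sp}_\lambda,\mathcal A_1\otimes\mathrm{sgn})\cong(\mathcal A_1\otimes\mathrm{Sp}_\lambda\otimes\mathrm{sgn})^W .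
\]
This is $\Lambda$-linear, since $\theta$ is and since the $v_k$ are $W$-invariant.

It remains to identify $M_\lambda^T$. The weight space of $V^{\otimes n}$ of weight $(1^n)$ has basis $e_{\pi(1)}\otimes\dots\otimes e_{\pi(n)}$. Under permutation matrices in $U(n)$ and place permutations it is the bimodule $\mathbb C[S_n]=\bigoplus\mathrm{Sp}_\lambda\otimes\mathrm{Sp}_\lambda$. Comparing with Schur--Weyl duality, $(V_\lambda)_{(1^n)}\cong\mathrm{Sp}_\lambda$. Permutation matrices act on $\det^{-1}$ by the sign, so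
\begin{equation}\label{zeroweight}
M_\lambda^T\cong\mathrm{Sp}_\lambda\otimes\mathrm{sgn}.
\end{equation}
Hence $L(M_\lambda)\cong N_1(M_\lambda^T)$. For the filtration take $F_p=\bigl(\bigoplus_{|I|\le p}C\,y_I\otimes M_\lambda^T\bigr)^W$. By \eqref{Pks}, $P_kF_p\subset F_{p+1}$, and on the associated graded module only $v_k\wedge$ survives. So it is $N_0(M_\lambda^T)=R(M_\lambda)$.
\end{proof}

\section{Two-row induction: the positive part}\label{sec:positive}

By Theorem~\ref{thm:clifford} we have to show $N_1(\chi)\cong N_0(\chi)$ for $\chi=M_\lambda^T$, $\lambda_1\le2$. By \eqref{zeroweight} these $\chi$ are the modules $\mathrm{Sp}_{(n-j,j)}$, the constituents of the permutation modules for $S_a\times S_b$. So we compare $\mathcal A_1^\Gamma$ and $\mathcal A_0^\Gamma$ for $\Gamma=S_a\times S_b$, $a,b\ge0$, $a+b=n$, where $S_a$ permutes $1,\dots,a$.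

The mechanism is the following. A Clifford algebra depends only on the quadratic form. A bilinear form with this quadratic form gives an action of the Clifford algebra on the exterior algebra, by wedge product plus contraction, and adding an alternating form to the bilinear form gives an isomorphic module. We look for an alternating form for which the contraction term of every $v_k$ is zero; then $v_k$ acts by $v_k\wedge$ alone.

\subsection{The invariants of $\Gamma$}

Let $H=C^\Gamma$ and $F=(C\otimes E)^\Gamma$. For $g\in H[t]$ put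
\[
Q_g=\sum_{i\le a}g(x_i)y_i,\qquad Q'_g=\sum_{i>a}g(x_i)y_i ,
\]
so that $v_k=Q_{t^k}+Q'_{t^k}$. Put $q=\prod_{i\le a}(t-x_i)$ and $q'=\prod_{i>a}(t-x_i)$ in $H[t]$.

\begin{lemma}\label{lem:solomon}
$F$ is $H$-free on $Q_{t^i}$ $(0\le i<a)$ and $Q'_{t^j}$ $(0\le j<b)$, and $(C\otimes\wedge E)^\Gamma=\wedge_HF$. The map $(g,g')\mapsto Q_g+Q'_{g'}$ induces an isomorphism $H[t]/(q)\oplus H[t]/(q')\cong F$.
\end{lemma}

\begin{proof}
Let $S=\mathbb C[x_1,\dots,x_n]$. Solomon's theorem says that for a finite reflection group with basic invariants $f_1,\dots,f_n$, the invariant forms $(S\otimes\wedge E)^\Gamma$ are the exterior algebra over $S^\Gamma$ on $df_i=\sum_j\frac{\partial f_i}{\partial x_j}y_j$. For $\Gamma$ we take as basic invariants the power sums of degrees $1,\dots,a$ of the first block and $1,\dots,b$ of the second. Their differentials are nonzero multiples of the $Q_{t^i}$, $i<a$, and $Q'_{t^j}$, $j<b$. Now reduce modulo $(p_1,\dots,p_n)$. An invariant element $\sum p_ku_k$ of $\sum p_k(S\otimes\wedge E)$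 equals $\sum p_k\bar u_k$ with $\bar u_k$ the $\Gamma$-average of $u_k$. So $(C\otimes\wedge E)^\Gamma=(S\otimes\wedge E)^\Gamma/\sum p_k(S\otimes\wedge E)^\Gamma$, and likewise $H=S^\Gamma/\sum p_kS^\Gamma$. This proves the first two claims. Since $q$ is monic of degree $a$ and $Q_{qm}=0$ for all $m\in H[t]$, and similarly for $q'$, the last claim follows.
\end{proof}

\subsection{Two forms on $F$}

For $p\in C[t]$ let $\tau(p)=\sum_{i\le a}p(x_i)$ and $\tau'(p)=\sum_{i>a}p(x_i)$. Since the power sums $p_k$, $k\ge1$, vanish in $C$,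
\begin{equation}\label{tau}
\tau(p)+\tau'(p)=0\qquad\text{for }p\in tC[t].
\end{equation}
For $u,u'\in F$ we have $uu'+u'u=2B(u,u')$ in $\mathcal A_1$, where $B$ is the symmetric $H$-bilinear form
\[
B(Q_g+Q'_{g'},\,Q_h+Q'_{h'})=\tau(tgh)+\tau'(tg'h') .
\]
We now define
\[
A(Q_g+Q'_{g'},\,Q_h+Q'_{h'})=\tau\bigl(t(g'h-h'g)\bigr).
\]

\begin{lemma}\label{lem:A}
$A$ is a well-defined alternating $H$-bilinear form on $F$, homogeneous of the same degree as $B$, and $A(v_k,u)=B(v_k,u)$ for all $u\in F$ and all $k\ge 0$.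
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:solomon}, $g,h$ are determined modulo $q$ and $g',h'$ modulo $q'$. Multiples of $q$ are killed by $\tau$. For multiples of $q'$ note that $\tau'(tq'm)=0$ for $m\in H[t]$, so $\tau(tq'm)=0$ by \eqref{tau}. Hence $A$ is well defined. Clearly it is bilinear, alternating and of the stated degree. For $v_k$ we have $g=g'=t^k$, so with $u=Q_h+Q'_{h'}$, again by \eqref{tau},
\[
A(v_k,u)=\tau(t^{k+1}h)-\tau(t^{k+1}h')=\tau(t^{k+1}h)+\tau'(t^{k+1}h')=B(v_k,u).\qedhere
\]
\end{proof}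

\subsection{Trivialization}

\begin{proposition}\label{prop:induced}
$\mathcal A_1^\Gamma\cong\mathcal A_0^\Gamma$ as graded $\Lambda$-modules.
\end{proposition}

\begin{proof}
For a symmetric form $\beta$ on $F$ let $\mathrm{Cl}_H(F,\beta)$ be the $H$-algebra generated by $F$ with relations $u^2=\beta(u,u)$. It is $H$-free on the ordered products of the elements of a basis of $F$. We give two modules over $\mathrm{Cl}_H(F,-B)$, both free of rank one on the element $1$.

\emph{First module.} For $u\in F$ let $R_u$ act on $\mathcal A_1^\Gamma$ by $a\mapsto(-1)^{|a|}au$. All elements of $F$ are odd, so $R_uR_wa=-a\,wu$, and in particular $R_u^2=-B(u,u)$. Thus $\mathcal A_1^\Gamma$ is a $\mathrm{Cl}_H(F,-B)$-module. The element $R_{u_1}\cdots R_{u_r}1$ equals $\pm u_1\wedge\dots\wedge u_r$ plus terms of lower form degree. By Lemma~\ref{lem:solomon}, the map $\mathrm{Cl}_H(F,-B)\to\mathcal A_1^\Gamma$, $z\mapsto z\cdot1$, is an isomorphism on associated graded modules, hence bijective.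

\emph{Second module.} Put $D=A-B$ and let $\rho(u)=u\wedge{}+\iota_{D(u,\cdot)}$ on $\wedge_HF$, where $\iota_\varphi$ is contraction with $\varphi\in\mathrm{Hom}_H(F,H)$. Then $\rho(u)^2=D(u,u)=-B(u,u)$ because $A$ is alternating. So $\wedge_HF$ is a $\mathrm{Cl}_H(F,-B)$-module, and $z\mapsto\rho(z)1$ is bijective for the same reason, the leading term of $\rho(u_1)\cdots\rho(u_r)1$ being $u_1\wedge\dots\wedge u_r$.

So $\mathcal A_1^\Gamma\cong\mathrm{Cl}_H(F,-B)\cong\wedge_HF$ as graded modules over $\mathrm{Cl}_H(F,-B)$. Here $P_k=R_{v_k}$ goes to $\rho(v_k)=v_k\wedge{}+\iota_{D(v_k,\cdot)}=v_k\wedge$, by Lemma~\ref{lem:A}. Finally $\wedge_HF=(C\otimes\wedge E)^\Gamma=\mathcal A_0^\Gamma$.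
\end{proof}

For $n=2$, $a=b=1$ we have $A(y_1,y_2)=-x$, so $y_1y_2=R_{y_1}R_{y_2}1$ goes to $\rho(y_1)y_2=y_1\wedge y_2-x$: this is Example~\ref{ex:two}.

\begin{proof}[Proof of Theorem~\ref{thm:positive}]
By Frobenius reciprocity $N_s(\mathrm{Ind}_\Gamma^W1)=\mathcal A_s^\Gamma$, so Proposition~\ref{prop:induced} says $N_1(\mathrm{Ind}_\Gamma^W1)\cong N_0(\mathrm{Ind}_\Gamma^W1)$. For $0\le a\le n/2$, $\mathrm{Ind}_{S_a\times S_{n-a}}^{S_n}1=\bigoplus_{j\le a}\mathrm{Sp}_{(n-j,j)}$. The functors $N_s$ are additive. Induction on $a$, starting with $a=0$, and cancellation by the Krull--Schmidt theorem for finite-dimensional graded $\Lambda$-modules give $N_1(\mathrm{Sp}_{(n-j,j)})\cong N_0(\mathrm{Sp}_{(n-j,j)})$ for all $j\le n/2$. If $\lambda_1\le2$, then $\lambda=(2^j,1^{n-2j})$, the highest weight of $M_\lambda$ is $(1^j,0^{n-2j},(-1)^j)$, which is $0$ for $j=0$ and $\omega_j+\omega_{n-j}$ otherwise, and by \eqref{zeroweight} $M_\lambda^T=\mathrm{Sp}_\lambda\otimes\mathrm{sgn}=\mathrm{Sp}_{(n-j,j)}$. Now apply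 Theorem~\ref{thm:clifford} and, for $SU(n)$, Lemma~\ref{lem:USU}.
\end{proof}

\section{Three columns: the negative part}\label{sec:negative}

Now let $\lambda_1\ge3$. We suppose $L(M_\lambda)\cong R(M_\lambda)^c$ and pass from this nonlinear hypothesis to a linear one: an operator $D$ with $[D,v_k\wedge]=\iota_k$ must exist, that is, the deformation \eqref{Pks} must be trivial to first order. Evaluating $D$ on top forms gives equations in $C$ which we show to be inconsistent. (For $\lambda_1\le2$ such an operator does exist on $\mathcal A_0^\Gamma$. In the notation of Section~\ref{sec:positive}, for a basis $u_i$ of $F$ with dual contractions $\iota_{u_i}$, the operator $\sum_{i<j}A(u_i,u_j)\,\iota_{u_j}\iota_{u_i}$ has commutator $\iota_{A(v,\cdot)}$ with $v\wedge$, and for $v=v_k$ this is $\iota_{B(v_k,\cdot)}=\iota_k$.)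

\subsection{Facts about the coinvariant algebra}

The monomials $x^a$ with $0\le a_i\le n-i$ form a basis of $C$ (Artin), and the same holds for any ordering of the variables. As the elementary symmetric functions vanish in $C$, $\prod_i(t-x_i)=t^n$ in $C[t]$. Setting $t=x_i$, differentiating at $t=x_1$, and expanding $t^n/((t-x_1)(t-x_2))=\sum_{m\ge0}h_m(x_1,x_2)\,t^{n-2-m}$ in powers of $t^{-1}$, which is the polynomial $\prod_{l\ge3}(t-x_l)$, we get
\begin{equation}\label{Cfacts}
x_i^n=0,\quad \prod_{l\ne1}(x_1-x_l)=n\,x_1^{n-1},\quad \prod_{l\ge3}(t-x_l)=\sum_{m=0}^{n-2}h_m(x_1,x_2)\,t^{n-2-m},\quad h_{n-1}(x_1,x_2)=0,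
\end{equation}
where $h_m(x_1,x_2)=\sum_{i=0}^mx_1^ix_2^{m-i}$; likewise for other indices. Write $C^{(m)}$ for the coinvariant algebra of $S_m$.

\begin{lemma}\label{lem:C1}
Let $n\ge3$ and $\sigma=x_1^{n-1}x_2^{n-2}\in C$. Then $\mathrm{Ann}_C(\sigma)=(x_1,x_2)C$, and $C/(x_1,x_2)C$ is the coinvariant algebra $C^{(n-2)}$ in the variables $x_3,\dots,x_n$.
\end{lemma}

\begin{proof}
By \eqref{Cfacts}, $x_1\sigma=0$ and $x_2\sigma=x_1^{n-1}x_2^{n-1}=x_1^{n-1}h_{n-1}(x_1,x_2)=0$. Conversely, modulo $(x_1,x_2)$ every element of $C$ is a combination of Artin monomials in $x_3,\dots,x_n$, and $\sigma$ times these are distinct Artin monomials. So if $f\sigma=0$, all coefficients of this combination vanish and $f\in(x_1,x_2)C$. Setting $x_1=x_2=0$ in the power sums gives the last claim.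
\end{proof}

For a set $B$ of indices let $\Delta(B)=\prod_{i<j,\ i,j\in B}(x_i-x_j)$.

\begin{lemma}\label{lem:C2}
Let $\Gamma\subset S_m$ be the Young subgroup with blocks $B_\alpha$ and $\Delta_\Gamma=\prod_\alpha\Delta(B_\alpha)$. Multiplication by $\Delta_\Gamma$ is injective on $(C^{(m)})^\Gamma$.
\end{lemma}

\begin{proof}
Lift $g\in(C^{(m)})^\Gamma$ to a $\Gamma$-invariant polynomial $\tilde g$ and suppose $\Delta_\Gamma g=0$, that is, $\Delta_\Gamma\tilde g=\sum p_kq_k$ with polynomials $q_k$, where $p_1,\dots,p_m$ are the power sums in the $m$ variables. Antisymmetrizing over $\Gamma$ multiplies the left side by $|\Gamma|$ and replaces each $q_k$ by a $\Gamma$-antisymmetric polynomial, which is divisible by $\Delta_\Gamma$. So $|\Gamma|\Delta_\Gamma\tilde g=\sum p_k\Delta_\Gamma r_k$ with polynomials $r_k$. Dividing by $\Delta_\Gamma$ gives $\tilde g\in(p_1,\dots,p_m)$, that is, $g=0$.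
\end{proof}

\subsection{A linear consequence}

For the rest of this section let $n\ge 3$, $\chi=M_\lambda^T=\mathrm{Sp}_\lambda\otimes\mathrm{sgn}$ and $U=(C\otimes\wedge E\otimes\chi)^W$, with the operators $P_k^{(s)}$ of \eqref{Pks} acting in the first two factors. So $N_s=N_s(\chi)$ is $U$ with $P_k$ acting by $P^{(s)}_k$. Let $N_0^c$ be $U$ with $P_k$ acting by $c_kv_k\wedge$.

\begin{lemma}\label{lem:linear}
If $N_1\cong N_0^c$ as graded $\Lambda$-modules for some $c$, then there is a linear map $D:U\to U$ lowering the form degree by $2$ with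
\begin{equation}\label{Dk}
[D,v_k\wedge]=\iota_k\qquad(0\le k\le n-1).
\end{equation}
\end{lemma}

\begin{proof}
Let $\mathrm{End}^0(U)$ be the space of endomorphisms preserving the total degree, and for $D\in\mathrm{End}^0(U)$ let $\partial_s(D)=([D,P^{(s)}_k])_k\in\mathrm{End}(U)^n$. So $\ker\partial_s$ is the space of degree-preserving $\Lambda$-endomorphisms of $N_s$. The plan is to show that $(\iota_k)_k\in\mathrm{im}\,\partial_s$ for $s\neq0$ and to let $s\to0$, which is possible because the rank of $\partial_s$ does not jump.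

\emph{The rank of $\partial_s$ does not depend on $s\in\mathbb C$.} Let $p\in\mathrm{End}^0(U)$ be multiplication by the form degree, and $g_z=z^p$ for $z\in\mathbb C^\times$. Then
\[
g_zP^{(s)}_kg_z^{-1}=z\,v_k\wedge{}-sz^{-1}\iota_k=zP_k^{(s/z^2)} .
\]
With $z^2=s$ this gives $\dim\ker\partial_s=\dim\ker\partial_1$ for $s\ne0$. By hypothesis $\ker\partial_1$ has the dimension of the space of degree-preserving $\Lambda$-endomorphisms of $N_0^c$. This space is $\ker\partial_0$, since commuting with $c_kv_k\wedge$ and with $v_k\wedge$ is the same.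

\emph{$(\iota_k)_k\in\mathrm{im}\,\partial_s$ for $s\ne0$.} On $N_0^c$ we have $[p,P_k]=P_k$. Transporting $p$ through $N_0^c\cong N_1$ we find $D_1\in\mathrm{End}^0(U)$ with $[D_1,P_k^{(1)}]=P_k^{(1)}$. Conjugating by $g_z^{-1}$ with $z^2=s$, which takes $P_k^{(1)}$ to $z^{-1}P_k^{(s)}$, gives $D_s$ with $[D_s,P_k^{(s)}]=P^{(s)}_k$. On the other hand $[p,P_k^{(s)}]=v_k\wedge{}+s\,\iota_k=P_k^{(s)}+2s\,\iota_k$. Subtracting, $(2s\,\iota_k)_k=\partial_s(p-D_s)$.

\emph{$(\iota_k)_k\in\mathrm{im}\,\partial_0$.} Let $\kappa_1,\dots,\kappa_r$ be a basis of a complement $K$ of $\ker\partial_0$ in $\mathrm{End}^0(U)$. For small $s$ the map $\partial_s|_K$ is injective, and by constancy of the rank $\mathrm{im}\,\partial_s=\partial_s(K)$. So in the exterior algebra of $\mathrm{End}(U)^n$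
\[
(\iota_k)_k\wedge\partial_s\kappa_1\wedge\dots\wedge\partial_s\kappa_r=0
\]
for small $s\neq0$. The left side is polynomial in $s$, so it vanishes at $s=0$. Since the $\partial_0\kappa_i$ are linearly independent, $(\iota_k)_k\in\mathrm{im}\,\partial_0$.

So some $D\in\mathrm{End}^0(U)$ satisfies \eqref{Dk}. As $v_k\wedge$ raises the form degree by $1$ and $\iota_k$ lowers it by $1$, the component of $D$ lowering the form degree by $2$ also satisfies \eqref{Dk}.
\end{proof}

\subsection{Evaluation on top forms}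

\begin{lemma}\label{lem:beta}
Assume \eqref{Dk}. Let $f\in C$ lie in an irreducible $W$-submodule of $C$ isomorphic to $\mathrm{Sp}_\lambda$. Then there are $\beta_{ij}=-\beta_{ji}\in C$ with
\begin{equation}\label{beta}
\sum_i\beta_{ij}\,g(x_i)=f\,x_j\,g(x_j)\qquad\text{for all }g\in C[t]\text{ and all }j .
\end{equation}
\end{lemma}

\begin{proof}
Let $\mathrm{vol}=y_1\wedge\dots\wedge y_n$, on which $W$ acts by the sign. Then $(C\otimes\wedge^nE\otimes\chi)^W\cong\mathrm{Hom}_W(\chi^*\otimes\mathrm{sgn},C)$, and $\chi^*\otimes\mathrm{sgn}\cong\mathrm{Sp}_\lambda$. So there are $\omega\in(C\otimes\wedge^nE\otimes\chi)^W$ and $\ell\in\chi^*$ with $(1\otimes\ell)\omega=f\,\mathrm{vol}$. Since $v_k\wedge\omega=0$, \eqref{Dk} gives $\iota_k\omega=-v_k\wedge D\omega$. Write $(1\otimes\ell)D\omega=-\frac12\sum_{i,j}\beta_{ij}\,\iota_{y_i}\iota_{y_j}\mathrm{vol}$ with $\beta_{ij}=-\beta_{ji}\in C$. Applying $\ell$ and using $y_l\wedge\iota_{y_i}\iota_{y_j}\mathrm{vol}=\delta_{li}\,\iota_{y_j}\mathrm{vol}-\delta_{lj}\,\iota_{y_i}\mathrm{vol}$,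
\[
f\sum_jx_j^{k+1}\iota_{y_j}\mathrm{vol}=\tfrac12\sum_{i,j}\beta_{ij}\bigl(x_i^k\,\iota_{y_j}\mathrm{vol}-x_j^k\,\iota_{y_i}\mathrm{vol}\bigr)=\sum_{i,j}\beta_{ij}x_i^k\,\iota_{y_j}\mathrm{vol}.
\]
Comparing coefficients of $\iota_{y_j}\mathrm{vol}$ gives \eqref{beta} for $g=t^k$, $0\le k\le n-1$. For $k\ge n$ both sides vanish because $x_i^n=0$. Now use $C$-linearity in $g$.
\end{proof}

\begin{lemma}\label{lem:fsigma}
If $f\in C$ and $\beta_{ij}=-\beta_{ji}\in C$ satisfy \eqref{beta}, then $f\sigma=0$, where $\sigma=x_1^{n-1}x_2^{n-2}$.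
\end{lemma}

\begin{proof}
To isolate $\beta_{12}$ we choose $g$ vanishing at $x_3,\dots,x_n$. Let $r(t)=\prod_{l\ge3}(t-x_l)$. Substituting $t=x_1$ in \eqref{Cfacts}, the monomial $x_1^{n-2-i}x_2^i$ occurs once for each $m$ with $i\le m\le n-2$; similarly for $t=x_2$. So
\[
r(x_1)=\sum_{i=0}^{n-2}(n-1-i)\,x_1^{n-2-i}x_2^i,\qquad r(x_2)=\sum_{i=0}^{n-2}(n-1-i)\,x_2^{n-2-i}x_1^i .
\]
Recall $\beta_{11}=\beta_{22}=0$ and $(x_1-x_2)r(x_1)=n\,x_1^{n-1}$, $(x_2-x_1)r(x_2)=n\,x_2^{n-1}$ by \eqref{Cfacts}. So \eqref{beta} yields: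
\begin{itemize}
\item[(a)] for $g=r$, $j=2$: \ $\beta_{12}\,r(x_1)=f\,x_2\,r(x_2)$;
\item[(b)] for $g=(t-x_2)r$, $j=2$: \ $n\,\beta_{12}\,x_1^{n-1}=0$;
\item[(c)] for $g=(t-x_1)r$, $j=1$: \ $n\,\beta_{21}\,x_2^{n-1}=0$, so $\beta_{12}\,x_2^{n-1}=0$.
\end{itemize}
Multiply (a) by $x_2^{n-2}$. On the left the terms with $i\ge1$ contain $x_2^{n-1}$ and vanish by (c). The term with $i=0$ is $(n-1)\beta_{12}\,x_1^{n-2}x_2^{n-2}$. From $x_1^{n-3}h_{n-1}(x_1,x_2)=0$ and $x_1^n=0$ we get
\[
x_1^{n-2}x_2^{n-2}=-x_1^{n-3}x_2^{n-1}-x_1^{n-1}x_2^{n-3},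
\]
which is killed by $\beta_{12}$, by (b) and (c). So the left side is $0$. The right side is $f\sum_i(n-1-i)\,x_1^ix_2^{2n-3-i}$. As $x_2^n=0$, only $i=n-2$ survives, and the right side is $f\,x_1^{n-2}x_2^{n-1}$. Finally $x_1^{n-2}h_{n-1}(x_1,x_2)=0$ gives $x_1^{n-2}x_2^{n-1}=-x_1^{n-1}x_2^{n-2}=-\sigma$. Hence $f\sigma=0$.
\end{proof}

\subsection{A Specht polynomial not killed by $\sigma$}

\begin{lemma}\label{lem:specht}
If $\lambda_1\ge3$, there is an element $f$ of an irreducible submodule of $C$ isomorphic to $\mathrm{Sp}_\lambda$ with $f\sigma\neq0$.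
\end{lemma}

\begin{proof}
Take a tableau of shape $\lambda$ with columns $B_1,B_2,B_3,\dots$ of lengths $b_1\ge b_2\ge b_3\ge\cdots$. There are at least three columns, and we may choose $1\in B_2$ and $2\in B_3$. Let $f=\prod_\alpha\Delta(B_\alpha)$ be its Specht polynomial; its $W$-span in $\mathbb C[x_1,\dots,x_n]$ is $\mathrm{Sp}_\lambda$. Let $m=n-2$, $B_2'=B_2\setminus\{1\}$, $B'_3=B_3\setminus\{2\}$, and $B'_\alpha=B_\alpha$ otherwise. Modulo $x_1$ the factors of $\Delta(B_2)$ involving $x_1$ become $\pm\prod_{i\in B_2'}x_i$, and similarly for $B_3$ and $x_2$. So modulo $(x_1,x_2)$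
\[
f\equiv\pm\Delta_\Gamma\,e,\qquad\Delta_\Gamma=\prod_\alpha\Delta(B'_\alpha),\quad e=\prod_{i\in B'_2\cup B'_3}x_i ,
\]
where $\Gamma=\prod_\alpha S_{B'_\alpha}\subset S_m$ permutes $x_3,\dots,x_n$. The monomial $e$ is a product of $b_2+b_3-2$ distinct variables among $x_3,\dots,x_n$, and $b_2+b_3-2\le m-b_1\le m-1$ because $b_1+b_2+b_3\le n$. Ordering the variables of $e$ first, we see that $e$ is an Artin monomial, so $e\ne0$ in $C^{(m)}$. It is $\Gamma$-invariant. By Lemma~\ref{lem:C2}, $\Delta_\Gamma e\neq0$ in $C^{(m)}=C/(x_1,x_2)C$. So $f\notin(x_1,x_2)C=\mathrm{Ann}_C(\sigma)$ by Lemma~\ref{lem:C1}. In particular $f\ne0$ in $C$, and its $W$-span in $C$, a nonzero quotient of $\mathrm{Sp}_\lambda$, is isomorphic to $\mathrm{Sp}_\lambda$.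
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:negative}]
By Lemmas~\ref{lem:USU} and \ref{lem:dual} it suffices to treat $U(n)$ and $M_\lambda$. Since $\lambda_1\ge3$, we have $n\ge3$. If $L(M_\lambda)\cong R(M_\lambda)^c$, then $N_1\cong N_0^c$ by Theorem~\ref{thm:clifford}. Lemmas~\ref{lem:linear}, \ref{lem:beta} and \ref{lem:fsigma} give $f\sigma=0$ for every $f$ in a copy of $\mathrm{Sp}_\lambda$ in $C$, contradicting Lemma~\ref{lem:specht}.
\end{proof}

Apart from giving $n\ge3$, the third column of $\lambda$ is used only in Lemma~\ref{lem:specht}, to place $1$ and $2$ so that a full column remains disjoint from $e$.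

\begin{proof}[Proof of Corollary~\ref{cor:class}]
By Lemma~\ref{lem:small}, $M$ is $M_\lambda$ or $M_\lambda^*$ for some $\lambda\vdash n$. Conditions (i)--(iii) do not change when $M$ is replaced by $M^*$: for (i) this is Lemma~\ref{lem:dual} (with Lemma~\ref{lem:USU}), the weights in (ii) are those of self-dual representations, and (iii) is symmetric under $M\leftrightarrow M^*$. So let $M=M_\lambda$. Then (ii) means $\lambda_1\le2$, and (i)$\Leftrightarrow$(ii) is Theorems~\ref{thm:positive} and \ref{thm:negative}. For $n=2$ condition (iii) is vacuous, and $\lambda_1\le2$ always. Let $n\ge3$. A weight $2\varepsilon_i-\varepsilon_j-\varepsilon_k$ occurs in $M_\lambda$ iff $(3,1^{n-3},0,0)$ is a weight of $V_\lambda$, that is, iff $\lambda$ dominates it. This holds iff $\lambda_1\ge3$: if $\lambda_1\ge3$, the sum of the first $k$ parts of $\lambda$ is $n$ or at least $3+(k-1)$. A weight $-(2\varepsilon_i-\varepsilon_j-\varepsilon_k)$ never occurs in $M_\lambda$, since the weights of $V_\lambda$ have entries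 $\ge0$.
\end{proof}

\section{The normalization of the ring isomorphism}\label{sec:norm}

Theorem~\ref{thm:counter} holds for every graded ring isomorphism in \eqref{star}, and Theorem~\ref{thm:negative} for every scaling. Theorem~\ref{thm:positive}, however, uses the particular matching $\operatorname{tr}(\Xi^{2k+1})\leftrightarrow\sum_ix_i^ky_i$. This section shows that the matching cannot be replaced by an arbitrary scaling, and in particular not by the topological one.

\subsection{The topological isomorphism}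

\begin{proposition}\label{prop:top}
The isomorphism \eqref{star} for $U(n)$ or $SU(n)$ induced by $\psi:G/T\times T\to G$, $(gT,t)\mapsto gtg^{-1}$, is $P_k\mapsto c_kv_k$ with
\[
c_k=\alpha\beta^k\,\frac{(2k+1)!}{(k!)^2},\qquad \alpha,\beta\in\mathbb C^\times .
\]
\end{proposition}

\begin{proof}
For $k\ge1$ the case of $SU(n)$ follows from that of $U(n)$ by restricting to $SU(n)$ and its torus, so let $G=U(n)$. The class $P_k$ is represented by the invariant form $\operatorname{tr}((g^{-1}dg)^{2k+1})$. We first show that $\psi^*P_k$ has degree $1$ along $T$, so that it can be computed on circles, and then compute it there.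

\emph{$\psi^*P_k$ lies in $H^{2k}(G/T)\otimes H^1(T)$.} The maps $(g,h)\mapsto\mathrm{diag}(gh,1)$ and $(g,h)\mapsto\mathrm{diag}(g,h)$ from $U(n)^2$ to $U(2n)$ are homotopic: rotate the factor $\mathrm{diag}(h,1)$ into $\mathrm{diag}(1,h)$. Pulling back the form $\operatorname{tr}((g^{-1}dg)^{2k+1})$ from $U(2n)$ shows that multiplication $U(n)^2\to U(n)$ pulls $P_k$ back to $P_k\otimes1+1\otimes P_k$. Hence the $m$-th power map pulls $P_k$ back to $mP_k$. Since $\psi$ intertwines $\mathrm{id}\times(t\mapsto t^m)$ with the $m$-th power map, and the former acts on $H^*(G/T)\otimes H^j(T)$ by $m^j$, only the component with $j=1$ of $\psi^*P_k$ can be nonzero.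

\emph{Restriction to coordinate circles.} So $\psi^*P_k$ is determined by its restrictions to $G/T\times S^1_j$, where $S^1_j\subset T$ is the $j$-th coordinate circle, with coordinate $z=e^{i\phi}$. There $\psi$ is the map $\gamma=1+(z-1)p$, with $p$ the projector onto the tautological line $L_j=g\,\mathbb Ce_j$. From $p^2=p$ we get $p\,dp\,p=0=(1-p)\,dp\,(1-p)$. So with $u=p\,dp\,(1-p)$ and $v=(1-p)\,dp\,p$ we have $dp=u+v$, $p\,dp=u$, $u^2=v^2=0$. As $\gamma^{-1}=1+(\bar z-1)p$ and $dz=iz\,d\phi$,
\[
\gamma^{-1}d\gamma=(z-1)\,dp+|z-1|^2\,p\,dp+i\,d\phi\,p=(1-\bar z)u+(z-1)v+i\,d\phi\,p ,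
\]
because $(z-1)+|z-1|^2=(z-1)\bar z=1-\bar z$. Put $X=(1-\bar z)u+(z-1)v$. The part of $\operatorname{tr}((\gamma^{-1}d\gamma)^{2k+1})$ linear in $d\phi$ is
\[
\sum_{r=0}^{2k}\operatorname{tr}\bigl(X^r\,i\,d\phi\,p\,X^{2k-r}\bigr)=(2k+1)\operatorname{tr}\bigl(i\,d\phi\,p\,X^{2k}\bigr),
\]
since moving $X^r$ to the end gives the sign $(-1)^{r(2k+1-r)}=1$. Here $X^2=(1-\bar z)(z-1)(uv+vu)=-|z-1|^2(uv+vu)$, so $pX^{2k}=(-|z-1|^2)^k(uv)^k$, where $(uv)^0$ is read as $p$. Now $uv=p\,dp\,dp\,p$ is the curvature of the connection $p\circ d$ on $L_j$. As $p$ has rank one, $\operatorname{tr}((uv)^k)=(\operatorname{tr}uv)^k$, and this represents $(\kappa\,c_1(L_j))^k$ with a nonzero constant $\kappa$. Integrating over the circle with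
\[
\int_0^{2\pi}|1-e^{i\phi}|^{2k}\,d\phi=2\pi\sum_r\binom kr^2=2\pi\binom{2k}k
\]
we obtain, with $\alpha,\beta\in\mathbb C^\times$ independent of $j$ and $k$,
\[
\psi^*P_k=\alpha\beta^k\,(2k+1)\binom{2k}k\sum_jc_1(L_j)^k\otimes[d\phi_j].
\]
The isomorphism $C\cong H^*(G/T)$ sends $x_j$ to a constant times $c_1(L_j)$, and $E\cong H^1(T)$ sends $y_j$ to a constant times $[d\phi_j]$, with nonzero constants not depending on $j$. These only change $\alpha$ and $\beta$, and $(2k+1)\binom{2k}k=(2k+1)!/(k!)^2$.
\end{proof}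

\subsection{The adjoint representation}

In this subsection $G=SU(n)$, $\mathfrak g=\mathfrak{sl}_n$, and $L$, $R$ are formed for $SU(n)$.

\begin{proposition}\label{prop:adjoint}
Let $n\ge4$ and $G=SU(n)$. Then $L(\mathfrak g)\cong R(\mathfrak g)^c$ if and only if $(c_1,\dots,c_{n-1})$ is a geometric progression. The constants of Proposition~\ref{prop:top} do not form one. So with \eqref{star} read literally as $\psi^*$, even the adjoint representation of $SU(n)$, $n\ge4$, violates the conjectured statement.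
\end{proposition}

\begin{proof}
\emph{The topological constants.} By Proposition~\ref{prop:top}, $c_{k+1}/c_k=\beta\,\frac{(2k+3)(2k+2)}{(k+1)^2}=\beta\bigl(4+\frac2{k+1}\bigr)$. For $n\ge4$ the ratios with $k=1$ and $k=2$ both occur, and they differ.

\emph{If $c_k=\alpha\beta^k$,} multiplication by $\beta^j\alpha^p$ in polynomial degree $j$ and form degree $p$ is an isomorphism $R(\mathfrak g)\cong R(\mathfrak g)^c$. Now apply Theorem~\ref{thm:positive} with $\lambda=(2,1^{n-2})$, for which $M_\lambda=\mathfrak g$.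

\emph{Conversely,} let $L(\mathfrak g)\cong R(\mathfrak g)^c$. By Theorem~\ref{thm:positive}, $R(\mathfrak g)\cong R(\mathfrak g)^c$. For the trivial module, $R(\mathbb C)$ and $R(\mathbb C)^c$ are both free of rank one over $\wedge(P_1,\dots,P_{n-1})$ on a generator of degree $0$ (Lemma~\ref{lem:solomon} with $a=0$, modulo $v_0$), hence isomorphic. We add the two because the sum has a simple description. Let $\Gamma=S_1\times S_{n-1}$. Since $\mathrm{Ind}_\Gamma^W1$ is the sum of the trivial module and $\mathfrak g^T$, the module $R(\mathbb C)^c\oplus R(\mathfrak g)^c$ is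
\[
K_c=\mathcal A_0^\Gamma/v_0\mathcal A_0^\Gamma,\qquad P_k\text{ acting by }c_kv_k\wedge\quad(1\le k\le n-1),
\]
see the proof of Lemma~\ref{lem:USU}. So there is a graded isomorphism $\Theta:K_{\mathbf 1}\to K_c$, where $\mathbf 1=(1,\dots,1)$.

\emph{Structure of $K_c$.} Use Section~\ref{sec:positive} with $a=1$, and put $x=x_1$, $e=y_1=Q_1$. By \eqref{Cfacts} and the Artin basis, the powers $1,\dots,x^{n-1}$ are independent and $x^n=0$. As $C$ is the regular representation, $\dim H=|W/\Gamma|=n$; so $H=\mathbb C[x]/(x^n)$. Further $q=t-x$ and, since $qq'=t^n$, $q'=\sum_{i=0}^{n-1}t^{n-1-i}x^i$. Since $v_k=x^ke+Q'_{t^k}$, the elements $v_0,\dots,v_{n-2}$ and $e$ form an $H$-basis of $F$. The relation $Q'_{q'}=0$ reads $Q'_{t^{n-1}}=-\sum_{i=1}^{n-1}x^iQ'_{t^{n-1-i}}$. With $Q'_{t^k}=v_k-x^ke$ this becomes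
\[
v_{n-1}=-\sum_{i=1}^{n-1}x^iv_{n-1-i}+n\,x^{n-1}e .
\]
Modulo $v_0$ we get $K_c=H\otimes\wedge(v_1,\dots,v_{n-2})\otimes\wedge(e)$, with
\begin{equation}\label{vn}
v_{n-1}=-\sum_{i=1}^{n-2}x^iv_{n-1-i}+n\,x^{n-1}e .
\end{equation}
Let $\mathfrak m=(P_1,\dots,P_{n-2})\subset\wedge(P_1,\dots,P_{n-2})$. Over this exterior algebra $K_c$ is free on the elements $x^j$, of degree $2j$, and $x^je$, of degree $2j+1$, for $0\le j\le n-1$. These degrees are distinct and $\Theta$ induces an isomorphism $K_{\mathbf 1}/\mathfrak mK_{\mathbf 1}\to K_c/\mathfrak mK_c$. So $\Theta(x^j)\in\alpha_jx^j+\mathfrak mK_c$ with $\alpha_j\ne0$.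

\emph{Comparison.} Over $\wedge(P_1,\dots,P_{n-2})$ the modules $K_{\mathbf 1}$ and $K_c$ do not differ, so we look at $P_{n-1}$. For $j\ge1$ the last term of \eqref{vn} is killed by $x^j$, so in $K_c$
\[
P_{n-1}x^j=-\sum_{i=1}^{n-2}\frac{c_{n-1}}{c_{n-1-i}}\,P_{n-1-i}\,x^{i+j}.
\]
Also by \eqref{vn}, $P_{n-1}K_c\subset\mathfrak mK_c+\mathbb C\,x^{n-1}e$, so
\[
P_{n-1}\mathfrak mK_c=\mathfrak mP_{n-1}K_c\subset Z:=\mathfrak m^2K_c+\sum_{l\le n-2,\,q}P_l\,\mathbb C\,x^qe .
\]
Apply $\Theta$ to the formula for $P_{n-1}x^j$ in $K_{\mathbf 1}$ and compare with $P_{n-1}\Theta(x^j)$. Modulo $Z$,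
\[
-\sum_{i=1}^{n-2}\alpha_{i+j}\,P_{n-1-i}\,x^{i+j}\equiv-\alpha_j\sum_{i=1}^{n-2}\frac{c_{n-1}}{c_{n-1-i}}\,P_{n-1-i}\,x^{i+j},
\]
where terms with $i+j\ge n$ vanish. The elements $P_lx^q$, $1\le l\le n-2$, $0\le q\le n-1$, are a basis of $\mathfrak mK_c/Z$. Hence
\[
\alpha_{i+j}=\alpha_j\,\frac{c_{n-1}}{c_{n-1-i}}\qquad(j\ge1,\ 1\le i\le n-2,\ i+j\le n-1).
\]
With $i=1$ and $\varrho=c_{n-1}/c_{n-2}$ this gives $\alpha_{j+1}=\varrho\,\alpha_j$ for $1\le j\le n-2$. With $j=1$ it then gives $c_{n-1}/c_{n-1-i}=\alpha_{1+i}/\alpha_1=\varrho^i$ for $1\le i\le n-2$. So $c$ is a geometric progression.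
\end{proof}

\begin{thebibliography}{9}
\bibitem{RS} Victor Reiner and Anne V. Shepler, \emph{Invariant derivations and differential forms for reflection groups}, arXiv:1612.01031 (2016).
\end{thebibliography}

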